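\title{Random Tur\'an numbers of expansions of complete bipartite graphs}

\begin{abstract}
Let $K_{s,t}^{(r)}$ be the $r$-uniform hypergraph obtained from the complete bipartite graph $K_{s,t}$ by adding $r-2$ new vertices to each edge. For every $r\ge5$ and $t\ge 25r^2$ we determine, up to polylogarithmic factors and for all $p$ with $pn^r\to\infty$, the largest number of edges in a $K_{7,t}^{(r)}$-free subgraph of the random hypergraph $G^r_{n,p}$. This solves a problem of Nie and Spiro. More generally, we do so for $K_{s,t}^{(r)}$ whenever $\binom r2>s$ and $t$ is large. The proof combines a container lemma with a balanced supersaturation result in which the $s$-side of $K_{s,t}$ may be spread over several vertex classes of a regularized $r$-partite hypergraph.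
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{$r$-graph} is a family of $r$-element subsets, called edges, of a finite vertex set; we identify an $r$-graph $H$ with its set of edges and write $|H|$ for their number. A \emph{copy} of an $r$-graph $F$ in $H$ is a subfamily of $H$ isomorphic to $F$, and $H$ is \emph{$F$-free} if it contains no copy of $F$. The random $r$-graph $G^r_{n,p}$ has vertex set $[n]=\{1,\dots,n\}$, and each of the $\binom nr$ possible edges is present independently with probability $p$. The \emph{random Tur\'an number} $\mathrm{ex}(G^r_{n,p},F)$ is the largest number of edges in an $F$-free subgraph of $G^r_{n,p}$. For $p=1$ it is the classical Tur\'an number $\mathrm{ex}(n,F)$, the largest number of edges of an $F$-free $r$-graph on $n$ vertices. An event holds \emph{with high probability} (whp) if its probability tends to $1$ as $n\to\infty$.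

The \emph{$r$-expansion} $K_{s,t}^{(r)}$ of the complete bipartite graph $K_{s,t}$ is the $r$-graph obtained by inserting $r-2$ new vertices into each edge of $K_{s,t}$, different edges receiving disjoint sets of new vertices. The graph $K_{s,t}$ on the old vertices is the \emph{core}. Nie and Spiro \cite{NS} posed the problem of establishing tight bounds for $\mathrm{ex}(G^r_{n,p},K_{7,t}^{(r)})$ when $r\ge5$ and $t$ is sufficiently large. We take it in the following form: find an explicit function $f(n,p)$ such that, for all $p=p(n)\in(0,1]$ with $pn^r\to\infty$, whp $\mathrm{ex}(G^r_{n,p},K_{7,t}^{(r)})$ lies between $(\log n)^{-C}f(n,p)$ and $(\log n)^Cf(n,p)$ for a constant $C=C(r,t)$.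

Two simple constructions suggest the answer. Throughout, $s\ge2$, $r\ge3$ and $t\ge s$ are fixed integers, and $F=K_{s,t}^{(r)}$ has $k=st$ edges and $v(F)=s+t+(r-2)st$ vertices. Put
\begin{equation}\label{eq:params}
\rho=\frac{s+t-2}{st-1},\qquad f_0=n^{2-\rho},\qquad \eta=\rho-\frac1s=\frac{(s-1)^2}{s(st-1)}.
\end{equation}
Then $0<\rho<1$, because $st-1-(s+t-2)=(s-1)(t-1)>0$, and $f_0=n^{2-1/s-\eta}$. Moreover
\begin{equation}\label{eq:vF}
v(F)-r=(r-2)(st-1)+(s+t-2)=(r-2+\rho)(st-1).
\end{equation}
The random $r$-graph has about $pn^r$ edges and about $n^{v(F)}p^{st}=pn^r\,(pn^{r-2+\rho})^{st-1}$ copies of $F$. As long as $p$ is well below $n^{-(r-2)-\rho}$, copies are rarer than edges, and deleting one edge from each copy keeps almost everything. At the threshold there are about $f_0$ edges, and for larger $p$ one can still keep about $f_0$ edges by first passing to a sparser random subgraph. On the other hand, a fixed $F$-free $r$-graph $H$ on $[n]$ leaves about $p|H|$ edges in $G^r_{n,p}$, and the \emph{star}, which consists of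 all edges through one vertex, is $F$-free and has about $n^{r-1}$ edges. One is led to guess that the better of the two constructions,
\begin{equation}\label{eq:f}
f_{s,t}(n,p)=\max\bigl\{\min\{pn^r,f_0\},\,pn^{r-1}\bigr\},
\end{equation}
is the truth. For $s=7$ and $r\ge5$ it is.

\begin{theorem}\label{thm:seven}
Let $r\ge5$ and $t\ge25r^2$. There is $C=C(r,t)$ such that for all $p=p(n)\in(0,1]$ with $pn^r\to\infty$, whp
\[
(\log n)^{-C}f(n,p)\le\mathrm{ex}(G^r_{n,p},K_{7,t}^{(r)})\le(\log n)^Cf(n,p),
\]
where $f(n,p)=\max\bigl\{\min\{pn^r,\,n^{2-\rho}\},\,pn^{r-1}\bigr\}$ and $\rho=\frac{t+5}{7t-1}$. Equivalently,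
\[
f(n,p)=\begin{cases}
pn^r&\text{if } p\le n^{-(r-2)-\rho},\\
n^{2-\rho}&\text{if } n^{-(r-2)-\rho}\le p\le n^{-(r-3)-\rho},\\
pn^{r-1}&\text{if } p\ge n^{-(r-3)-\rho}.
\end{cases}
\]
\end{theorem}

The number $7$ enters the proof through the inequality $\binom r2>7$, which holds exactly when $r\ge5$.

\begin{theorem}\label{thm:general}
Let $s\ge2$ and $r\ge3$ satisfy $\binom r2>s$. There is an explicit $t_0(r,s)$, given in \eqref{eq:t0}, such that for every $t\ge t_0$ there is $C=C(r,s,t)$ with the following property: for all $p=p(n)\in(0,1]$ with $pn^r\to\infty$, whp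
\[
(\log n)^{-C}f_{s,t}(n,p)\le\mathrm{ex}(G^r_{n,p},K_{s,t}^{(r)})\le(\log n)^Cf_{s,t}(n,p).
\]
\end{theorem}

The condition $\binom r2>s$ is not an artifact of the method: when $\binom r2<s$ and $t$ is large, a third construction, from cliques in $K_{s,t}$-free graphs, beats the star and the guess \eqref{eq:f} fails. Section~\ref{sec:lower} contains all three constructions. Section~\ref{sec:upper} states an upper bound, Theorem~\ref{thm:upper}, that takes both the star and the clique construction into account, and derives Theorems~\ref{thm:seven} and~\ref{thm:general} from it. Section~\ref{sec:containers} reduces Theorem~\ref{thm:upper}, by a container lemma, to a deterministic statement: every $r$-graph slightly larger than both constructions carries a well-spread probability distribution on copies of $F$. This is the heart of the paper. We explain it for $s=2$, $r=3$ in Section~\ref{sec:model} and prove it in Sections~\ref{sec:reg} and~\ref{sec:super}.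

Logarithms are natural unless a base is shown. A \emph{polylogarithmic factor} is one of the form $(\log n)^{O(1)}$ with an exponent that depends only on the fixed parameters $r,s,t$ (and $\kappa,\gamma$, where these appear).

\section{Three constructions}\label{sec:lower}

We use one concentration bound. A binomial random variable $Z$ with mean $\mu$ has variance at most $\mu$, so Chebyshev's inequality gives
\begin{equation}\label{eq:cheb}
\mathbb P\bigl(\mu/2\le Z\le 2\mu\bigr)\ge 1-4/\mu .
\end{equation}

\begin{lemma}[Deletion]\label{lem:deletion}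
If $pn^r\to\infty$, then whp $\mathrm{ex}(G^r_{n,p},F)\ge\min\{pn^r,f_0\}/(8\,r!\log n)$.
\end{lemma}

\begin{proof}
Let $p'=\min\{p,\,f_0n^{-r}/\log n\}$. Keeping each edge of $G^r_{n,p}$ independently with probability $p'/p$ yields a subgraph $G'$ distributed as $G^r_{n,p'}$. We have $p'n^r=\min\{pn^r,f_0/\log n\}\to\infty$, since $f_0\ge n$, and $p'n^{r-2+\rho}\le1/\log n$. By \eqref{eq:vF} and $st-1\ge3$, the expected number of copies of $F$ in $G'$ is at most
\[
n^{v(F)}(p')^{st}=p'n^r\,(p'n^{r-2+\rho})^{st-1}\le p'n^r(\log n)^{-3}.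
\]
By Markov's inequality, $G'$ has more than $p'n^r/\log n$ copies with probability at most $(\log n)^{-2}$. Since $\binom nr\ge n^r/(2\,r!)$ for large $n$, \eqref{eq:cheb} shows that whp $|G'|\ge p'n^r/(4\,r!)$. Deleting one edge from each copy leaves an $F$-free subgraph with at least $p'n^r/(8\,r!)$ edges for large $n$, and $p'n^r\ge\min\{pn^r,f_0\}/\log n$.
\end{proof}

\begin{proposition}\label{prop:lower}
Let $\beta<r$ and $\varepsilon>0$, and suppose that for all large $n$ there is an $F$-free $r$-graph $H_n$ on $[n]$ with $|H_n|\ge\varepsilon n^\beta$. If $pn^r\to\infty$, then whp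
\[
\mathrm{ex}(G^r_{n,p},F)\ge(\log n)^{-2}\max\bigl\{\min\{pn^r,f_0\},\,pn^\beta\bigr\}.
\]
\end{proposition}

\begin{proof}
For those $n$ with $pn^\beta<\min\{pn^r,f_0\}$ the bound follows from Lemma~\ref{lem:deletion}. For the other $n\ge2$ we have $pn^\beta\ge\min\{pn^r,f_0\}$ and $pn^\beta<pn^r$, hence $pn^\beta\ge f_0$. The subgraph $G^r_{n,p}\cap H_n$ is $F$-free, and by \eqref{eq:cheb} it has at least $\varepsilon pn^\beta/2$ edges with probability at least $1-4/(\varepsilon f_0)\to1$.
\end{proof}

\subsection*{Stars} Since $s,t\ge2$, the core has two disjoint edges, so $F$ has two disjoint edges and the star is $F$-free. It has $\binom{n-1}{r-1}\ge n^{r-1}/(2(r-1)!)$ edges for large $n$. Proposition~\ref{prop:lower} with $\beta=r-1$ gives, whenever $pn^r\to\infty$, whp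
\begin{equation}\label{eq:lower}
\mathrm{ex}(G^r_{n,p},F)\ge(\log n)^{-2}f_{s,t}(n,p).
\end{equation}
This is the lower bound in Theorems~\ref{thm:seven} and~\ref{thm:general}; it needs neither $\binom r2>s$ nor $t$ large.

\subsection*{Cliques} Let $G$ be a $K_{s,t}$-free graph on $[n]$ and let $H_G$ be the $r$-graph whose edges are the vertex sets of the copies of $K_r$ in $G$. Every pair of vertices inside an edge of $H_G$ is an edge of $G$, so the core of a copy of $F$ in $H_G$ would be a copy of $K_{s,t}$ in $G$. Hence $H_G$ is $F$-free. To guess how large $H_G$ can be, imagine a graph that behaves like a random graph of edge density $n^{-1/s}$: a set of $j$ vertices has about $n^{1-j/s}$ common neighbors, which for $j=s$ is bounded, as $K_{s,t}$-freeness demands. Building an $r$-clique one vertex at a time, one expects $\prod_{j=0}^{r-1}n^{1-j/s}=n^{r-\binom r2/s}$ cliques, more than $n^{r-1}$ exactly when $\binom r2<s$. Alon and Shikhelman \cite{AS} proved that for fixed $r$, $s\ge2r-2$ and $t\ge(s-1)!+1$ there are $n$-vertex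 $K_{s,t}$-free graphs with $\Omega(n^{r-\binom r2/s})$ copies of $K_r$. If $\binom r2<s$, then $s\ge\binom r2+1\ge2r-2$, because $\binom r2+1-(2r-2)=\frac{(r-2)(r-3)}2\ge0$. So Proposition~\ref{prop:lower} gives, for $\binom r2<s$, $t\ge(s-1)!+1$ and $pn^r\to\infty$, whp
\begin{equation}\label{eq:clique}
\mathrm{ex}(G^r_{n,p},F)\ge(\log n)^{-2}\max\bigl\{\min\{pn^r,f_0\},\,pn^{r-\binom r2/s}\bigr\}.
\end{equation}
At $p=1$ we have $f_{s,t}(n,1)=n^{r-1}$, since $f_0\le n^2\le n^{r-1}$, and $n^{r-\binom r2/s}$ exceeds this by the factor $n^{1-\binom r2/s}$. Thus the formula of Theorem~\ref{thm:general} fails for $\binom r2<s$ and $t\ge(s-1)!+1$; for $s=7$ this covers $r=3$ and $r=4$. The bound \eqref{eq:clique} is not used in the proofs of the main theorems, but the clique count behind it reappears in the upper bound.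

\section{The upper bound}\label{sec:upper}

Define
\[
g=g(s,r)=\sum_{j=0}^{r-1}\max\Bigl\{0,\,1-\frac js\Bigr\},\qquad\text{so that}\qquad r-g=\sum_{j=0}^{r-1}\min\Bigl\{1,\frac js\Bigr\}.
\]
The quantity $n^g$ is the clique count of the previous section, with the number of choices for a new vertex never counted as less than $1$. If $r\le s+1$, then $g=r-\binom r2/s$. If $\binom r2>s$, then $g<r-1$: for $r\le s+1$ this follows from the formula just given, and for $r\ge s+2$ the terms $j=s$ and $j=s+1$ alone give $r-g\ge2$.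

\begin{theorem}\label{thm:upper}
Let $\gamma>0$ and $\kappa\in[r-1,r]$ satisfy $\kappa\ge g+\gamma$. Put $c=\min\{\gamma/r^2,\,1/(2s)\}$, and suppose that $t\ge s$ and
\begin{equation}\label{eq:tlarge}
2s\eta=\frac{2(s-1)^2}{st-1}\le c.
\end{equation}
Then there is $C$ such that for every $p=p(n)$, whp $\mathrm{ex}(G^r_{n,p},F)\le(\log n)^C\max\{f_0,\,pn^\kappa\}$.
\end{theorem}

At $p=1$, stars show that the conclusion is false for $\kappa<r-1$, and \eqref{eq:clique} shows that it is false for $r-1\le\kappa<g$ when $\binom r2<s$ and $t\ge(s-1)!+1$. Condition \eqref{eq:tlarge} is the requirement that $t$ be large. It holds, together with $t\ge s$, as soon as $t\ge2s/c$: then $t\ge4s^2$ because $c\le1/(2s)$, and $st-1\ge 2s^2/c-1\ge2(s-1)^2/c$ because $2(2s-1)/c\ge1$.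

\begin{proof}[Proof of Theorems~\ref{thm:seven} and~\ref{thm:general} from Theorem~\ref{thm:upper}]
The lower bounds are \eqref{eq:lower}. Since $p\binom nr\to\infty$, \eqref{eq:cheb} gives $|G^r_{n,p}|\le2p\binom nr\le pn^r$ whp. For $\kappa\le r$,
\begin{equation}\label{eq:minmax}
\min\bigl\{pn^r,\max\{f_0,pn^\kappa\}\bigr\}=\max\bigl\{\min\{pn^r,f_0\},\,pn^\kappa\bigr\},
\end{equation}
and for $\kappa=r-1$ the right side is $f_{s,t}(n,p)$. So it suffices to check the hypotheses of Theorem~\ref{thm:upper} with $\kappa=r-1$.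

For Theorem~\ref{thm:general}, take $\gamma=r-1-g>0$ and
\begin{equation}\label{eq:t0}
t_0(r,s)=\lceil 2s/c\rceil,\qquad c=\min\{(r-1-g)/r^2,\ 1/(2s)\}.
\end{equation}

For Theorem~\ref{thm:seven}, let $s=7$ and $r\ge5$. Then $r-g\ge\frac{1+2+3+4}7=\frac{10}7$, so $r-1\ge g+\frac37$ and we may take $\gamma=\frac37$. Since $r^2\ge6$ we get $c=\frac3{7r^2}$, and \eqref{eq:tlarge} reads $\frac{72}{7t-1}\le\frac3{7r^2}$, that is, $7t-1\ge168r^2$. This holds for $t\ge25r^2$.
\end{proof}

\begin{remark}[The range $\binom r2\le s$]\label{rem:range}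
Let $\binom r2\le s$ and $0<\varepsilon\le\binom r2/s$. Then $r-1\le\binom r2\le s$, so $g=r-\binom r2/s\ge r-1$, and $\kappa=g+\varepsilon$ lies in $[r-1,r]$. Theorem~\ref{thm:upper} with $\gamma=\varepsilon$ and \eqref{eq:minmax} give, for $t\ge2s/\min\{\varepsilon/r^2,1/(2s)\}$ and $pn^r\to\infty$, whp
\[
\mathrm{ex}(G^r_{n,p},F)\le(\log n)^C\max\bigl\{\min\{pn^r,f_0\},\,pn^{r-\binom r2/s+\varepsilon}\bigr\}.
\]
Up to the factor $n^\varepsilon(\log n)^{C+2}$ this matches \eqref{eq:clique} when $\binom r2<s$ and also $t\ge(s-1)!+1$, and it matches \eqref{eq:lower} when $\binom r2=s$. Polylogarithmic precision in the boundary case $\binom r2=s$ is not settled here.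
\end{remark}

\section{Containers}\label{sec:containers}

A union bound over all $F$-free $r$-graphs is hopeless, since a star alone has $2^{\binom{n-1}{r-1}}$ subgraphs. Instead we cover all $F$-free $r$-graphs on $[n]$ by a small family of \emph{containers}: about $\exp(f_0)$ $r$-graphs with about $n^\kappa$ edges each, up to polylogarithmic factors in $f_0$ and $n^\kappa$. A fixed container meets $G^r_{n,p}$ in many more than $f_0+pn^\kappa$ edges with probability much smaller than $\exp(-f_0)$, and now a union bound works.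

For a weight function $w:\binom\Omega\ell\to[0,\infty)$ on the $\ell$-subsets of a finite set $\Omega$ and for $\Sigma\subset\Omega$, write $w(\Sigma)=\sum_{X\supseteq\Sigma}w(X)$; for $|\Sigma|=\ell$ this agrees with the value of $w$. Put $|w|=w(\emptyset)$ and $w(v)=w(\{v\})$. If $\mu$ is a probability measure, $\mu(\Sigma)$ is the probability that a $\mu$-random set contains $\Sigma$.

\begin{lemma}[Container lemma]\label{lem:container}
Let $k\ge2$ and $\delta=2^{-k(k+4)-3}$. Let $|\Omega|=N$, $\tau\in(0,1]$, $\tau N\ge1$, $K\ge1$, and let $\mu$ be a probability measure on $\binom\Omega k$ with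
\begin{equation}\label{eq:codeg}
\mu(\Sigma)\le\frac KN\,\tau^{|\Sigma|-1}\qquad\text{for all }\Sigma\subset\Omega\text{ with }1\le|\Sigma|\le k.
\end{equation}
Call $J\subset\Omega$ independent if it contains no $X$ with $\mu(X)>0$. There are maps $J\mapsto\Phi(J)\subset J$ and $\Phi\mapsto D(\Phi)\subset\Omega$ such that every independent $J$ satisfies
\[
|\Phi(J)|\le2k\tau N,\qquad J\subset D(\Phi(J)),\qquad|D(\Phi(J))|\le(1-\delta/K)N.
\]
\end{lemma}

Condition \eqref{eq:codeg} says that no element of $\Omega$ carries much more than its fair share of $\mu$ and that each further prescribed element costs a factor $\tau$. The conclusion says that a \emph{fingerprint} of about $\tau N$ elements of $J$ already determines $\delta N/K$ elements that are not in $J$. We apply the lemma with $\Omega$ the edge set of an $r$-graph, $\mu$ supported on copies of $F$, and $\tau N=f_0$. The measure is supplied by the following proposition.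

\begin{proposition}[Balanced supersaturation]\label{prop:super}
Let $\kappa,\gamma,c,t$ be as in Theorem~\ref{thm:upper}. There are $C_1,C_2,n_0$ such that, with $K=(\log n)^{C_2}$, the following holds for $n\ge n_0$. Every $H\subset\binom{[n]}r$ with $|H|\ge n^\kappa(\log n)^{C_1}$ contains $H'$ with $N:=|H'|\ge|H|/K$ and $N\ge n^{r-1}$, and there is a probability measure $\mu$ on the copies of $F$ in $H'$, viewed as $k$-subsets of $H'$, such that
\begin{equation}\label{eq:super}
\mu(\Sigma)\le\frac KN\Bigl(\frac{f_0}N\Bigr)^{|\Sigma|-1}\qquad\text{for all }\Sigma\subset H'\text{ with }1\le|\Sigma|\le k.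
\end{equation}
\end{proposition}

The power of $n$ in $f_0$ cannot be lowered here. There are at most $n^{v(F)}$ copies of $F$ on $[n]$, so some copy has measure at least $n^{-v(F)}$, while for $N=n^r$ and $|\Sigma|=k$ identity \eqref{eq:vF} gives $N^{-1}(f_0/N)^{k-1}=n^{-v(F)}$.

\begin{proof}[Proof of Theorem~\ref{thm:upper} from Lemma~\ref{lem:container} and Proposition~\ref{prop:super}]
Let $n$ be large. For each $H$ with $|H|\ge n^\kappa(\log n)^{C_1}$ fix $H'$ and $\mu$ as in Proposition~\ref{prop:super}, and apply Lemma~\ref{lem:container} with $\Omega=H'$ and $\tau=f_0/N$. This is allowed, since $N\ge n^{r-1}\ge n^2\ge f_0$ gives $\tau\le1$, and $\tau N=f_0\ge1$. Call the resulting maps $\Phi_H$ and $D_H$.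

Let $J\subset\binom{[n]}r$ be $F$-free. Put $H_0=\binom{[n]}r$. Given $H_i\supset J$ with $|H_i|\ge n^\kappa(\log n)^{C_1}$, the set $J\cap H_i'$ is independent, because $\mu$ is supported on copies of $F$. Let $\Phi_i=\Phi_{H_i}(J\cap H_i')$, so $|\Phi_i|\le2kf_0$, and put $H_{i+1}=(H_i\setminus H_i')\cup D_{H_i}(\Phi_i)$. Then $J\subset H_{i+1}$ and, with $C_3=2C_2+1$,
\[
|H_{i+1}|\le|H_i|-\frac\delta K|H_i'|\le\Bigl(1-\frac\delta{K^2}\Bigr)|H_i|\le\exp\bigl(-(\log n)^{-C_3}\bigr)|H_i|.
\]
Stop at the first $i$ with $|H_i|<n^\kappa(\log n)^{C_1}$. If the process has not stopped at $i$, then $1\le|H_i|\le n^r\exp(-i(\log n)^{-C_3})$, so $i\le r(\log n)^{C_3+1}$. Hence there are at most $R=(\log n)^{C_3+2}$ steps. The final $r$-graph is determined by the sequence $\Phi_0,\Phi_1,\dots$, and each $\Phi_i$ is one of at most $(n^r+1)^{2kf_0}$ sets (list its elements and pad the list with a blank symbol). The final $r$-graphs therefore form a family $\mathcal C$, which does not depend on $p$, such that every $F$-free $J$ lies in some $D\in\mathcal C$,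 every $D\in\mathcal C$ has $|D|\le n^\kappa(\log n)^{C_1}$, and
\[
|\mathcal C|\le(R+1)(n^r+1)^{2kf_0R}\le\exp\bigl(f_0(\log n)^{C_4}\bigr),\qquad C_4=C_3+4.
\]

Let $C_5=\max\{C_1,C_4\}+2$ and $M=\lceil(\log n)^{C_5}(f_0+pn^\kappa)\rceil$. For $D\in\mathcal C$ we have $M\ge e^2p|D|$, so a union bound over $M$-subsets of $D$ and the inequality $\binom aM\le(ea/M)^M$ give
\[
\mathbb P\bigl(|G^r_{n,p}\cap D|\ge M\bigr)\le\binom{|D|}Mp^M\le\Bigl(\frac{ep|D|}M\Bigr)^M\le e^{-M}.
\]
The probability that some $D\in\mathcal C$ contains $M$ edges of $G^r_{n,p}$ is at most $\exp(f_0(\log n)^{C_4}-f_0(\log n)^{C_5})\to0$. So whp every $F$-free subgraph of $G^r_{n,p}$ has fewer than $(\log n)^{C_5}(f_0+pn^\kappa)+1\le(\log n)^{C_5+1}\max\{f_0,pn^\kappa\}$ edges.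
\end{proof}

It remains, in this section, to prove Lemma~\ref{lem:container}. The idea is easiest to see for $k=2$, where $\mu$ is a weighted graph. Ask, in order of decreasing degree, whether a vertex belongs to $J$. Every answer ``no'' removes a vertex from the container; every answer ``yes'' is recorded in the fingerprint and excludes all neighbors of that vertex. Either many answers are ``no'', or after $\tau N$ answers ``yes'' many neighbors are excluded. For larger $k$ an answer ``yes'' at $v$ turns each $k$-set $X\ni v$ into a forbidden $(k-1)$-set $X\setminus v$, and we repeat with the uniformity lowered by one. The difficulty is that the new weight must again satisfy a bound like \eqref{eq:codeg}; we enforce it by cutting off the supply of weight to any set that has received its quota.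

\begin{proof}[Proof of Lemma~\ref{lem:container}]
For $1\le\ell\le k$ put $\Lambda_\ell=2^{k-\ell}$ and $\lambda_\ell=2^{-(k+3)(k-\ell)}$. Then $\Lambda_{\ell-1}=2\Lambda_\ell$, $\lambda_{\ell-1}=2^{-(k+3)}\lambda_\ell$, and $\lambda_\ell/(8\Lambda_\ell)=2^{-(k+4)(k-\ell)-3}\ge\delta$. Fix a linear order on $\Omega$ and an independent set $J$. We construct weights $w_\ell$ on $\binom\Omega\ell$ for $\ell=k,k-1,\dots$ such that
\begin{itemize}
\item[(W1)] $w_\ell(X)>0$ implies $X\not\subset J$, for $X\in\binom\Omega\ell$;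
\item[(W2)] $|w_\ell|\ge\lambda_\ell\tau^{k-\ell}$;
\item[(W3)] $w_\ell(\Sigma)\le\Lambda_\ell\frac KN\tau^{k-\ell+|\Sigma|-1}$ for $1\le|\Sigma|\le\ell$.
\end{itemize}
The measure $w_k=\mu$ has these properties.

\emph{One round.} Let $w=w_\ell$ with $\ell\ge2$ be given, and put $B_j=\Lambda_\ell\frac KN\tau^{k-\ell+j}$ for $1\le j\le\ell-1$. Start with $u=w$, with $w'=0$ on $\binom\Omega{\ell-1}$, and with $Q=O=\emptyset$. In each step take the first $v$ in the order among those that maximize $u(v)$.
\begin{itemize}
\item If $v\notin J$, put $v$ into $O$ and set $u(X)=0$ for all $X\ni v$.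
\item If $v\in J$, put $v$ into $Q$; for every $X\ni v$ add $u(X)$ to $w'(X\setminus v)$ and then set $u(X)=0$. After that, call $\Sigma$ with $1\le|\Sigma|\le\ell-1$ \emph{saturated} if $w'(\Sigma)>B_{|\Sigma|}$, and set $u(X)=0$ for all $X$ that contain a saturated set.
\end{itemize}
Stop as soon as (i) $|O|\ge\delta N/K$ or (ii) $|w'|\ge\lambda_{\ell-1}\tau^{k-\ell+1}$.

\emph{While neither {\rm(i)} nor {\rm(ii)} holds, $|u|\ge|w|/2$.} Weight leaves $u$ in three ways. A vertex put into $O$ removes at most $w(v)\le\Lambda_\ell\frac KN\tau^{k-\ell}$, and there are fewer than $\delta N/K$ of them, so the total is at most $\delta\Lambda_\ell\tau^{k-\ell}\le\frac18\lambda_\ell\tau^{k-\ell}$. The weight transferred at vertices of $Q$ is exactly $|w'|<\lambda_{\ell-1}\tau^{k-\ell+1}\le\frac18\lambda_\ell\tau^{k-\ell}$, where we use $\tau\le1$. Finally, $\sum_{|\Sigma|=j}w'(\Sigma)=\binom{\ell-1}j|w'|$, so at most $\binom{\ell-1}j|w'|/B_j$ sets of size $j$ are saturated, and each removes at most $w(\Sigma)\le B_j/\tau$ by (W3). Saturation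 thus removes at most $\sum_j\binom{\ell-1}j|w'|/\tau\le2^k\lambda_{\ell-1}\tau^{k-\ell}=\frac18\lambda_\ell\tau^{k-\ell}$. By (W2) the three losses add up to at most $\frac38|w|$.

\emph{The round ends, and $|Q|\le\lceil\tau N\rceil$.} Since $\sum_vu(v)=\ell|u|$, every chosen vertex has $u(v)\ge\ell|u|/N\ge|w|/N>0$ when it is chosen. Vertices of $Q\cup O$ have $u(v)=0$, so each step adds a new vertex to $Q\cup O$ and the round ends. Each vertex of $Q$ adds at least $|w|/N$ to $|w'|$; once $|Q|\ge\tau N$ we have $|w'|\ge\tau|w|\ge\lambda_\ell\tau^{k-\ell+1}\ge\lambda_{\ell-1}\tau^{k-\ell+1}$, which is (ii).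

\emph{Outcome.} If (i) holds, the whole algorithm stops and outputs the container $\Omega\setminus O$, which contains $J$ and has at most $(1-\delta/K)N$ elements. Otherwise (ii) holds and we put $w_{\ell-1}=w'$; (ii) is (W2). For (W1), if $w'(Y)>0$, then $w(Y\cup v)>0$ for some $v\in Q\subset J$, so $Y\cup v\not\subset J$ and therefore $Y\not\subset J$. For (W3), let $|\Sigma|=j\le\ell-1$. A step at $v\in J$ increases $w'(\Sigma)$ only if $v\notin\Sigma$, and then by $u(\Sigma\cup v)\le w(\Sigma\cup v)\le B_j$. Once $\Sigma$ is saturated, $u$ vanishes on all supersets of $\Sigma$ and $w'(\Sigma)$ no longer grows. Hence $w'(\Sigma)\le2B_j=\Lambda_{\ell-1}\frac KN\tau^{k-(\ell-1)+j-1}$.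

If the algorithm reaches $\ell=1$, let $Z=\{v:w_1(v)>0\}$. Then $Z\cap J=\emptyset$ by (W1), and $|Z|\ge\lambda_1\tau^{k-1}/(\Lambda_1\frac KN\tau^{k-1})\ge\delta N/K$ by (W2) and (W3). The algorithm outputs $\Omega\setminus Z$.

\emph{The fingerprint.} Let $\Phi(J)$ be the union of the sets $Q$ over all rounds. Then $\Phi(J)\subset J$ and $|\Phi(J)|\le(k-1)\lceil\tau N\rceil\le2k\tau N$, as $\tau N\ge1$. For an independent set $\Phi$ let $D(\Phi)$ be the output of the algorithm on input $\Phi$. The algorithm sees its input only through the questions ``is $v$ in the set?'', and for each vertex $v$ chosen on input $J$ the answer for $\Phi(J)$ is the same as for $J$: if $v\in J$, then $v$ is put into $Q\subset\Phi(J)$, and if $v\notin J$, then $v\notin\Phi(J)$. By induction on the steps the two runs coincide, so $D(\Phi(J))$ is the output on input $J$.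
\end{proof}

\section{The case $s=2$, $r=3$}\label{sec:model}

The smallest case with $\binom r2>s$ already shows how the measure of Proposition~\ref{prop:super} is built. Nothing later depends on this section. We drop constant factors, writing $\lesssim$ and $\approx$, and assume a regularity that Section~\ref{sec:reg} provides in general up to polylogarithmic factors. Here $\eta=\frac1{2(2t-1)}$ and $f_0=n^{3/2-\eta}$.

Let $H$ be a $3$-graph on $V_1\cup V_2\cup V_3\subset[n]$ with one vertex of each edge in each $V_i$ and with $N\ge n^2\log n$ edges. The \emph{shadow} of $H$ is the graph of pairs of vertices contained in an edge of $H$. Assume that all vertices of $V_i$ have the same positive degree and that every shadow pair between $V_i$ and $V_j$ lies in exactly $d_{ij}$ edges. Then there are $\nu_{ij}=N/d_{ij}$ such pairs.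

\subsection*{From cores to copies} Suppose we have a random copy of $K_{2,t}$ in the shadow. Extend each of its pairs $P$ independently to a uniformly random edge $h_P\supset P$. Since $d_{ij}=N/\nu_{ij}\ge\log n$, the third vertices are, with probability close to $1$, distinct and outside the core, and we obtain a copy $X$ of $F$. This fails for a star, where a pair avoiding the center has only one extension. Fix $\ell$ edges and prescribe in each edge $h$ the pair that is to be its core pair; let $\nu_h$ be the $\nu_{ij}$ of that pair. The probability that this happens is at most $P_{\mathrm{core}}\prod_h(\nu_h/N)$, where $P_{\mathrm{core}}$ is the probability that the core contains the prescribed vertices, say $s'$ on the $2$-side and $t'$ on the $t$-side, $\ell\le s't'$. So \eqref{eq:super} amounts to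
\begin{equation}\label{eq:modelkey}
P_{\mathrm{core}}\prod_h\nu_h\lesssim f_0^{\,\ell-1}.
\end{equation}

\subsection*{Dense shadow} Suppose $\nu_{12}=n^{3/2+\xi}$ with $\xi\ge\eta$. Each $y\in V_2$ has $D=\nu_{12}/|V_2|\ge n^{1/2+\xi}$ shadow neighbors in $V_1$. Choose a uniform $y\in V_2$ and a uniform pair $S$ of its neighbors in $V_1$; a pair $S_0$ with $m$ common neighbors in $V_2$ is chosen with probability $\approx m/(|V_2|D^2)$. Pairs with $m$ below a small constant times $\theta=|V_2|D^2/|V_1|^2\ge n^{2\xi}$ have total probability at most $\frac12$, and we condition on avoiding them. Let $T$ be a uniform $t$-set of common neighbors of $S$. A given $S_0$ and $t'$ given vertices of $T$ occur with probability $\lesssim m^{1-t'}/(|V_2|D^2)\lesssim\nu_{12}^{-1}D^{-1}\theta^{-(t'-1)}$; if only one vertex of $S$ is given, we sum over at most $D$ choices of the other. Thus $P_{\mathrm{core}}\lesssim\nu_{12}^{-1}D^{-(s'-1)}\theta^{-(t'-1)}$. As $\nu_{12}=f_0n^{\xi+\eta}$, \eqref{eq:modelkey} follows from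
\[
(\xi+\eta)(s't'-1)\le(s'-1)\bigl(\tfrac12+\xi\bigr)+2\xi(t'-1).
\]
For $s'=1$ this holds because $\xi+\eta\le2\xi$. For $s'=2$ it says $\eta(2t'-1)\le\frac12$, which holds with equality at $t'=t$.

\subsection*{Sparse shadow} Suppose $\nu_{ij}<n^{3/2+\eta}=f_0n^{2\eta}$ for all $i,j$. This does occur: the complete $3$-partite $3$-graph with parts of size $n^{2/3}\log n$ has $\nu_{ij}=n^{4/3}(\log n)^2$. The estimates above break down, since for $\xi<\eta$ the inequality fails at $s'=1$, $t'\ge2$, and for $\xi<0$ the bound $\theta\ge n^{2\xi}$ promises no common neighbors. But a sparse shadow forces large codegrees: $d_{ij}=N/\nu_{ij}>n^{1/2-\eta}$. So we let the two vertices of the $2$-side lie in \emph{different} parts. Choose a uniform shadow pair $\{u,x\}$ with $u\in V_3$, $x\in V_1$, and a uniform $t$-set $T$ among the $d_{13}$ vertices $y\in V_2$ with $\{u,x,y\}\in H$. Both $u$ and $x$ are joined in the shadow to all of $T$. Given $u$, $x$ and $t'$ vertices of $T$ occur with probability $\lesssim\nu_{13}^{-1}d_{13}^{-t'}=N^{-1}d_{13}^{-(t'-1)}$,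 and $N^{-1}=\nu_{ij}^{-1}d_{ij}^{-1}$ for each pair $i,j$. If only $x$ is given on the $2$-side, then at most $d_{12}$ vertices $u$ form an edge with $x$ and a given $y\in T$, which yields $\nu_{12}^{-1}d_{13}^{-(t'-1)}$; if only $u$ is given, we get $\nu_{23}^{-1}d_{13}^{-(t'-1)}$ in the same way. In all cases, for any one of the prescribed edges $h_0$,
\[
P_{\mathrm{core}}\lesssim\nu_{h_0}^{-1}\,n^{-(1/2-\eta)(s'+t'-2)} .
\]
Each of the other $\ell-1\le s't'-1\le2(s'+t'-2)$ edges contributes $\nu_h<f_0n^{2\eta}$, so \eqref{eq:modelkey} holds if $4\eta\le\frac12-\eta$, that is, if $t\ge3$.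

The mechanism in the sparse case is this: every additional core \emph{vertex} gains a power of $n$ that does not shrink as $t$ grows, every additional \emph{edge} loses only $n^{2\eta}$, there are at most $s$ edges per vertex, and $\eta\to0$ as $t\to\infty$. For general $s$ and $r$, some $\alpha$ vertices of the $s$-side come from $\alpha$ different parts and the other $s-\alpha$ from one further part. The new task is to find parts, and a value of $\alpha$, for which every vertex gains a power of $n$; this is where $g$ enters.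

\section{Regular $r$-partite hypergraphs}\label{sec:reg}

To compute the probabilities above in a general $r$-graph we need all degrees under control at once. Let $H$ be \emph{$r$-partite} with disjoint parts $V_1,\dots,V_r\subset[n]$, meaning that every edge has exactly one vertex in each part. For $I\subset[r]$ and $e\in H$ let $e[I]=e\cap\bigcup_{i\in I}V_i$, let $\partial_IH=\{e[I]:e\in H\}$, and for $\sigma\in\partial_IH$ let $\deg_H(\sigma)=|\{e\in H:e[I]=\sigma\}|$, the number of edges that contain $\sigma$.

\begin{lemma}\label{lem:reg}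
Let $L_1=(1+r\log_2n)^{2^r}$ and $L=2^{r+2}L_1$. Every nonempty $r$-partite $H$ as above contains $H'$ with $|H'|\ge|H|/L$ for which there are reals $d_I>0$ $(I\subset[r])$ with $d_\emptyset=|H'|$, $d_{[r]}=1$ and
\[
d_I/L\le\deg_{H'}(\sigma)\le d_I\qquad\text{for all }I\subset[r]\text{ and }\sigma\in\partial_IH'.
\]
\end{lemma}

\begin{proof}
Assign to $e\in H$ the vector $(\lfloor\log_2\deg_H(e[I])\rfloor)_{I\subset[r]}$. Its $2^r$ coordinates are integers in $[0,r\log_2n]$, so some vector $(a_I)_I$ is assigned to all edges of a set $H_1\subset H$ with $|H_1|\ge|H|/L_1$. Every $\sigma\in\partial_IH_1$ has $2^{a_I}\le\deg_H(\sigma)<2^{a_I+1}$, and the degrees in $H$ of the elements of $\partial_IH$ sum to $|H|$, so $|\partial_IH_1|\le|H|/2^{a_I}\le L_1|H_1|/2^{a_I}$. Degrees in $H_1$ may be much smaller than in $H$, so we clean up: starting from $H_1$, as long as there are $I$ and $\sigma$ in $\partial_I$ of the current $r$-graph with current degree less than $2^{a_I}/(2^{r+1}L_1)$, delete all edges that contain $\sigma$. Each $\sigma$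 is treated at most once, so the number of deleted edges is at most
\[
\sum_{I\subset[r]}\frac{L_1|H_1|}{2^{a_I}}\cdot\frac{2^{a_I}}{2^{r+1}L_1}=\frac{|H_1|}2 .
\]
The remaining $H'$ has $|H'|\ge|H|/(2L_1)$, and for $\sigma\in\partial_IH'$ the degree $\deg_{H'}(\sigma)$ lies between $2^{a_I}/(2^{r+1}L_1)=2^{a_I+1}/L$ and $2^{a_I+1}$. Take $d_I=2^{a_I+1}$ for $I\ne\emptyset,[r]$. The values $d_\emptyset=|H'|$ and $d_{[r]}=1$ are admissible because they are the exact degrees.
\end{proof}

Let $H'$ and $(d_I)$ be as in the lemma, and write $N=|H'|$, $\partial_I=\partial_IH'$, $\deg=\deg_{H'}$. We abbreviate $A\cup\{i,j\}$ to $Aij$, $\{i\}$ to $i$, and so on. For disjoint $I,J\subset[r]$ and $\sigma\in\partial_I$ put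
\[
\nu_{J|I}=\frac{d_I}{d_{I\cup J}},\qquad\nu_I=\nu_{I|\emptyset}=\frac N{d_I},\qquad\mathrm{ext}_J(\sigma)=\{\omega\in\partial_J:\sigma\cup\omega\in\partial_{I\cup J}\}.
\]
The number $\nu_{J|I}$ is the nominal number of ways to extend an element of $\partial_I$ into the parts indexed by $J$. Indeed, $\deg(\sigma)=\sum_{\omega\in\mathrm{ext}_J(\sigma)}\deg(\sigma\cup\omega)$, the left side lies in $[d_I/L,d_I]$ and each term on the right in $[d_{I\cup J}/L,d_{I\cup J}]$, so
\begin{equation}\label{eq:ext}
\nu_{J|I}/L\le|\mathrm{ext}_J(\sigma)|\le L\,\nu_{J|I}.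
\end{equation}
From $N=\sum_{\sigma\in\partial_I}\deg(\sigma)\le d_I|\partial_I|$ and from $d_I/L\le\deg(\sigma)\le n^{r-|I|}$ we get
\begin{equation}\label{eq:trivial}
\nu_I\le|\partial_I|\le n^{|I|},\qquad d_I\le Ln^{r-|I|}.
\end{equation}
We identify $\mathrm{ext}_i(\sigma)$ with a subset of $V_i$. Fixing one more vertex can only reduce the options: if $i,j\notin A$ are distinct, $\sigma\in\partial_A$ and $y\in\mathrm{ext}_j(\sigma)$, then $\mathrm{ext}_i(\sigma\cup y)\subset\mathrm{ext}_i(\sigma)$, so \eqref{eq:ext} gives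
\begin{equation}\label{eq:mono}
\nu_{i|Aj}\le L^2\nu_{i|A}.
\end{equation}

\section{Proof of Proposition~\ref{prop:super}}\label{sec:super}

Let $L$ be as in Lemma~\ref{lem:reg}; it is a polylogarithmic factor and tends to infinity. Choose $C_1$ with $(\log n)^{C_1}\ge r^rL^4$ for large $n$, and let $|H|\ge n^\kappa(\log n)^{C_1}$. If each vertex of $[n]$ is assigned to one of $r$ parts uniformly and independently, a given edge meets all parts with probability $r!/r^r\ge r^{-r}$, so for some partition the edges meeting all parts form an $r$-partite subgraph with at least $r^{-r}|H|$ edges. Lemma~\ref{lem:reg} gives $H'$ and $(d_I)$ with $N\ge|H|/(r^rL)$, and hence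
\begin{equation}\label{eq:N}
N\ge L^3n^\kappa\ge L^3n^{r-1}.
\end{equation}
From now on $n$ is large, and $Y\lesssim Z$ means $Y\le(\log n)^{O(1)}Z$ with an exponent that depends only on the fixed parameters.

\subsection{Links}
Let $A\subset[r]$, let $i,j\notin A$ be distinct, and let $\sigma\in\partial_A$. The \emph{link graph} $\Gamma_\sigma$ is the bipartite graph between $\mathrm{ext}_i(\sigma)$ and $\mathrm{ext}_j(\sigma)$ in which $x$ and $y$ are adjacent if $\sigma\cup\{x,y\}\in\partial_{Aij}$; the neighborhood of $y\in\mathrm{ext}_j(\sigma)$ is $\Gamma_\sigma(y)=\mathrm{ext}_i(\sigma\cup y)$. Put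
\[
a=\nu_{i|A},\qquad b=\nu_{j|A},\qquad q=\frac{d_{Ai}\,d_{Aj}}{d_A\,d_{Aij}},\qquad\text{so that}\qquad aq=\nu_{i|Aj},\quad abq=\frac{d_A}{d_{Aij}}=\nu_{ij|A}.
\]
By \eqref{eq:ext}, up to a factor $L$ the two sides of $\Gamma_\sigma$ have sizes $a$ and $b$, there are $abq$ edges, and every $y$ has degree $aq$. So $q$ is the nominal density of the link graph.

The point of links is that $\sigma$ comes for free. Let $\alpha=|A|\le s-1$ and $s^*=s-\alpha$. If $S\subset\mathrm{ext}_i(\sigma)$ and $T\subset\mathrm{ext}_j(\sigma)$ are completely joined in $\Gamma_\sigma$, with $|S|=s^*$ and $|T|=t$, then every pair consisting of a vertex of $\sigma\cup S$ and a vertex of $T$ lies in an edge of $H'$, so $(\sigma\cup S,T)$ is a candidate core (Figure~\ref{fig:core}). To find many such $S$ and $T$ we need the degree $aq$ and the nominal number $bq^{s^*}$ of common neighbors of an $s^*$-set to be large.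

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\foreach \x in {0,2,4,5} \foreach \y in {1.5,2.5,3.5} \draw[gray] (\x,2)--(\y,0);
\foreach \x in {0,2,4,5} \fill (\x,2) circle (2pt);
\foreach \y in {1.5,2.5,3.5} \fill (\y,0) circle (2pt);
\draw (0,2) ellipse (0.6 and 0.3) node[above=8pt] {$V_1$};
\draw (2,2) ellipse (0.6 and 0.3) node[above=8pt] {$V_2$};
\draw (4.5,2) ellipse (1.1 and 0.3) node[above=8pt] {$S\subset V_i$};
\draw (2.5,0) ellipse (1.7 and 0.3) node[below=8pt] {$T\subset V_j$};
\end{tikzpicture}
\caption{A core $K_{4,3}$ whose $4$-side is spread over three parts of an $r$-partite $r$-graph $H'$, with $A=\{1,2\}$. The set $\sigma$ has one vertex in each of $V_1,V_2$, and $\sigma\cup\{x,y\}$ lies in an edge of $H'$ for all $x\in S$, $y\in T$. Hence each of the twelve drawn pairs lies in an edge of $H'$.}\label{fig:core}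
\end{figure}

\begin{lemma}\label{lem:link}
There are $A\subset[r]$ with $\alpha=|A|\le\min\{s-1,r-2\}$ and distinct $i,j\notin A$ such that
\begin{equation}\label{eq:link}
aq\ge n^c\qquad\text{and}\qquad bq^{s-\alpha}\ge n^c.
\end{equation}
\end{lemma}

The proof shows that if all links are too sparse, then building an edge of $H'$ vertex by vertex offers no more choices than building a clique in a graph of density $n^{-1/s}$, so that $N$ is hardly more than $n^g$. This is the only place where $\kappa\ge g+\gamma$ is used.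

\begin{proof}
Suppose that \eqref{eq:link} fails for all admissible $(A,i,j)$. Then either $aq<n^c$ or $q<n^{c/(s-\alpha)}b^{-1/(s-\alpha)}\le n^cb^{-1/(s-\alpha)}$, and in both cases
\begin{equation}\label{eq:fail}
\nu_{i|Aj}=aq<n^c\max\{1,\,ab^{-1/(s-\alpha)}\}.
\end{equation}
To exploit this we want $a\le b$, so we order the parts greedily. Let $A_0=\emptyset$; for $0\le\alpha\le r-1$ let $j_{\alpha+1}\notin A_\alpha$ maximize $\nu_{j|A_\alpha}$, let $M_\alpha$ be this maximum, and let $A_{\alpha+1}=A_\alpha\cup\{j_{\alpha+1}\}$.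

We claim that $M_\alpha\le n^{1-\alpha/s+\alpha c}$ for $0\le\alpha\le\min\{s,r-1\}$. For $\alpha=0$ this is \eqref{eq:trivial}. Let $\alpha\le\min\{s-1,r-2\}$ and $i\notin A_{\alpha+1}$. The triple $(A_\alpha,i,j_{\alpha+1})$ has $a\le b=M_\alpha$, so \eqref{eq:fail} gives $M_{\alpha+1}\le n^c\max\{1,M_\alpha^{1-1/(s-\alpha)}\}$. The exponent $1-\frac1{s-\alpha}$ lies in $[0,1]$ and $(1-\frac\alpha s)(1-\frac1{s-\alpha})=1-\frac{\alpha+1}s\ge0$. By induction both terms in the maximum are at most $n^{1-(\alpha+1)/s+\alpha c}$, which proves the claim.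

For $s\le\alpha\le r-2$, \eqref{eq:mono} gives $M_{\alpha+1}\le L^2M_\alpha$. Altogether $M_\alpha\le L^{2r}n^{\max\{0,1-\alpha/s\}+\alpha c}$ for $0\le\alpha\le r-1$. The product of the $M_\alpha=d_{A_\alpha}/d_{A_{\alpha+1}}$ telescopes, and $c\binom r2\le\gamma/2$, so
\[
N=\frac{d_\emptyset}{d_{[r]}}=\prod_{\alpha=0}^{r-1}M_\alpha\le L^{2r^2}n^{g+\gamma/2}<n^{g+\gamma}\le n^\kappa,
\]
contrary to \eqref{eq:N}.
\end{proof}

For $s=7$ and $r=5$ the exponents of $M_0,\dots,M_4$ are, up to the terms $\alpha c$, at most $1,\frac67,\frac57,\frac47,\frac37$, with sum $\frac{25}7<4=r-1$. For $r=4$ the sum is $\frac{22}7>3$, and no contradiction arises at $\kappa=r-1$.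

\subsection{The choice of $(A,i,j)$}
Lemma~\ref{lem:link} gains only $n^c$ per core vertex, which can pay for losses of $n^{2\eta}$ per edge but not for more. So, as in Section~\ref{sec:model}, we distinguish two cases.

\emph{Dense case:} $\nu_{ij}\ge n^{2-1/s+\eta}$ for some pair $i,j$. Take this pair and $A=\emptyset$, and write $\nu_{ij}=n^{2-1/s+\xi}$ with $\xi\ge\eta$. Here $a=\nu_i\le n$, $b=\nu_j\le n$ and $abq=\nu_{ij}$, so
\begin{equation}\label{eq:dense}
aq=\frac{\nu_{ij}}b\ge n^{1-1/s+\xi},\qquad bq^s=\frac{\nu_{ij}^{\,s}}{a^sb^{s-1}}\ge n^{(2s-1+s\xi)-(2s-1)}=n^{s\xi}.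
\end{equation}

\emph{Sparse case:} $\nu_{i'j'}<n^{2-1/s+\eta}=f_0n^{2\eta}$ for all pairs $i',j'$. Take $(A,i,j)$ from Lemma~\ref{lem:link}.

In both cases put $\alpha=|A|$ and $s^*=s-\alpha\ge1$; both $aq$ and $bq^{s^*}$ are at least $n^{\min\{c,\eta\}}$, a fixed positive power of $n$.

\subsection{A random core}

\begin{lemma}\label{lem:core}
There is a random triple $(\sigma,S,T)$ with $\sigma\in\partial_A$, $S\subset\mathrm{ext}_i(\sigma)$, $T\subset\mathrm{ext}_j(\sigma)$, $|S|=s^*$, $|T|=t$, and $S,T$ completely joined in $\Gamma_\sigma$, with the following property. Let $B\subset A$, let $\sigma'$ consist of one vertex in each $V_m$ with $m\in B$, let $S'\subset V_i$ with $|S'|\le s^*$ and $T'\subset V_j$ with $1\le|T'|\le t$, and let $P_{\mathrm{core}}=\mathbb P(\sigma\supset\sigma',\,S\supset S',\,T\supset T')$. Then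
\begin{align}
P_{\mathrm{core}}&\lesssim\nu_{Bij}^{-1}\,(aq)^{-(|S'|-1)}\,(bq^{s^*})^{-(|T'|-1)}&&\text{if }S'\ne\emptyset,\label{eq:core1}\\
P_{\mathrm{core}}&\lesssim\nu_{Bj}^{-1}\,(bq^{s^*})^{-(|T'|-1)}&&\text{if }S'=\emptyset.\label{eq:core2}
\end{align}
\end{lemma}

\begin{proof}
Choose $\sigma\in\partial_A$ uniformly; by \eqref{eq:trivial} each value has probability at most $1/\nu_A=d_A/N$. By \eqref{eq:ext},
\[
|\mathrm{ext}_i(\sigma)|\le La,\qquad|\mathrm{ext}_j(\sigma)|\ge b/L,\qquad aq/L\le|\Gamma_\sigma(y)|\le Laq\quad(y\in\mathrm{ext}_j(\sigma)).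
\]
A uniformly random $s^*$-subset of $\mathrm{ext}_i(\sigma)$ might have few common neighbors, so we bias $S$ toward sets with many. Choose $y\in\mathrm{ext}_j(\sigma)$ uniformly and then a uniform $s^*$-subset $S$ of $\Gamma_\sigma(y)$, which is possible since $aq/L\ge s$. For an $s^*$-set $S_0$ let $C_\sigma(S_0)=\{y'\in\mathrm{ext}_j(\sigma):S_0\subset\Gamma_\sigma(y')\}$ be its common neighborhood. Using $\binom m{s^*}\ge(m/s^*)^{s^*}$ for $m\ge s^*$,
\begin{equation}\label{eq:PS}
\mathbb P(S=S_0\mid\sigma)=\sum_{y'\in C_\sigma(S_0)}\frac1{|\mathrm{ext}_j(\sigma)|}\binom{|\Gamma_\sigma(y')|}{s^*}^{-1}\le L_2\frac{|C_\sigma(S_0)|}{b\,(aq)^{s^*}},\qquad L_2=s^sL^{s+1}.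
\end{equation}
Put $\theta=bq^{s^*}/(2L^sL_2)$; then $\theta>t$ for large $n$. There are at most $(La)^{s^*}$ possible sets $S_0$, so
\[
\mathbb P\bigl(|C_\sigma(S)|<\theta\mid\sigma\bigr)\le(La)^{s^*}\frac{L_2\,\theta}{b\,(aq)^{s^*}}=\frac{L^{s^*}L_2\,\theta}{bq^{s^*}}\le\frac12 .
\]
For each $\sigma$ separately, replace the law of $S$ by its law conditioned on $|C_\sigma(S)|\ge\theta$; this leaves $\sigma$ uniform and at most doubles the bound in \eqref{eq:PS}. Finally let $T$ be a uniform $t$-subset of $C_\sigma(S)$.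

Write $s''=|S'|$ and $t'=|T'|$, and fix $y_0\in T'$. Given $\sigma$ and $S$ with $|C_\sigma(S)|=m$, the probability that $T\supset T'$ is at most $\prod_{l=0}^{t'-1}\frac{t-l}{m-l}\le(t/m)^{t'}$, and it is $0$ unless $y_0\in\mathrm{ext}_j(\sigma)$ and $S\subset\Gamma_\sigma(y_0)$. At most $(Laq)^{s^*-s''}$ sets $S_0$ satisfy $S'\subset S_0\subset\Gamma_\sigma(y_0)$, and each contributes at most $2L_2\frac m{b(aq)^{s^*}}(t/m)^{t'}$ with $m\ge\theta$. Therefore
\begin{equation}\label{eq:given}
\mathbb P(S\supset S',\,T\supset T'\mid\sigma)\le\frac{2L_2L^{s}t^{t}}{b\,(aq)^{s''}\,\theta^{\,t'-1}}\lesssim b^{-1}(aq)^{-s''}(bq^{s^*})^{-(t'-1)}.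
\end{equation}

It remains to sum over the $\sigma\supset\sigma'$ for which the left side of \eqref{eq:given} is positive. If $S'\ne\emptyset$, fix $x_0\in S'$. Such a $\sigma$ has $\sigma\cup\{x_0,y_0\}\in\partial_{Aij}$; so either there is none, or $\sigma'\cup\{x_0,y_0\}\in\partial_{Bij}$ and $\sigma\setminus\sigma'\in\mathrm{ext}_{A\setminus B}(\sigma'\cup\{x_0,y_0\})$. By \eqref{eq:ext} there are at most $Ld_{Bij}/d_{Aij}$ of them, and their total probability is at most
\[
L\,\frac{d_{Bij}}{d_{Aij}}\cdot\frac{d_A}N=L\,\frac{abq}{\nu_{Bij}} .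
\]
Multiplying by \eqref{eq:given} gives \eqref{eq:core1}. If $S'=\emptyset$, such a $\sigma$ has $\sigma\cup y_0\in\partial_{Aj}$; there are at most $Ld_{Bj}/d_{Aj}$ of them, with total probability at most $L\frac{d_{Bj}}{d_{Aj}}\cdot\frac{d_A}N=Lb/\nu_{Bj}$, and \eqref{eq:core2} follows.
\end{proof}

\subsection{From cores to copies of $F$}
The \emph{core} has $s$-side $\sigma\cup S$, of size $\alpha+s^*=s$, and $t$-side $T$. A \emph{core pair} consists of a vertex of $\sigma\cup S$ and a vertex of $T$; its \emph{type} is the set $I=\{m,j\}$, $m\in A\cup\{i\}$, of the parts of its two vertices, and it belongs to $\partial_I$. Given the core, choose for each core pair $P$, independently, a uniform edge $h_P\in H'$ with $h_P\supset P$. \emph{Accept} if each $h_P\setminus P$ is disjoint from the core and the sets $h_P\setminus P$ are pairwise disjoint. An accepted outcome is a copy of $F$ in $H'$.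

We bound the probability of rejection; this is where $\kappa\ge r-1$ is first needed. Let $P$ have type $I$ and let $z$ be a vertex. The event $z\in h_P\setminus P$ is impossible unless $z\in V_m$ with $m\notin I$. In that case at most $d_{Im}$ of the at least $d_I/L$ edges through $P$ contain $z$, so by \eqref{eq:trivial} and \eqref{eq:N}
\[
\mathbb P(z\in h_P\setminus P)\le\frac{L\,d_{Im}}{d_I}=\frac{L\,d_{Im}\,\nu_I}N\le\frac{L^2n^{r-3}\,n^2}N\le\frac1L .
\]
There are $st(s+t)$ choices of a core pair $P$ and a core vertex $z$. For distinct core pairs $P,P'$, reveal $h_{P'}$ first and apply the bound to the $r-2$ vertices of $h_{P'}\setminus P'$. So, given any core, rejection has probability at most $\bigl(st(s+t)+(st)^2(r-2)\bigr)/L\le\frac12$. Let $\mu$ be the law of $X=\{h_P\}_P$ conditioned on acceptance. Then $\mu(\Sigma)\le2\,\mathbb P(\Sigma\subset X)$, where $\mathbb P$ refers to the unconditioned experiment.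

Fix $\Sigma\subset H'$ with $|\Sigma|=\ell\in[1,k]$. If $\Sigma\subset X$, then each $h\in\Sigma$ equals $h_P$ for a core pair $P\subset h$, and $P=h[I]$ is determined by $h$ and its type $I$. There are at most $r$ types, so $\{\Sigma\subset X\}$ is covered by at most $r^k$ events of the following form: fix types $I(h)$, put $P(h)=h[I(h)]$, and require that $P(h)$ is a core pair and $h_{P(h)}=h$ for all $h\in\Sigma$. Consider such an event of positive probability. The pairs $P(h)$ are distinct, since $h=h_{P(h)}$. Let $T'$, $S'$ and $\sigma'$ be the sets of vertices of $\bigcup_hP(h)$ in $V_j$, in $V_i$ and in the parts indexed by $A$. The event forces $\sigma\supset\sigma'$, $S\supset S'$, $T\supset T'$, so these sets are as in Lemma~\ref{lem:core}, for some $B\subset A$. With $s'=|B|+|S'|\in[1,s]$ and $t'=|T'|\in[1,t]$ we have $\ell\le s't'$, as the $P(h)$ are distinct pairs between $\sigma'\cup S'$ and $T'$. Write $\nu_h=\nu_{I(h)}$. Given the core, the edges $h_{P(h)}$ are independent and each equals $h$ with probability at most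 $L/d_{I(h)}=L\nu_h/N$. So the event has probability at most $L^kN^{-\ell}P_{\mathrm{core}}\prod_h\nu_h$, and \eqref{eq:super} follows once we prove
\begin{equation}\label{eq:key}
P_{\mathrm{core}}\prod_{h\in\Sigma}\nu_h\lesssim f_0^{\,\ell-1}.
\end{equation}
Indeed, then $\mu(\Sigma)\lesssim f_0^{\ell-1}/N^\ell$, and we choose $C_2$ so that $K=(\log n)^{C_2}$ exceeds both the implied factor and $r^rL$.

\subsection{The inequality \eqref{eq:key} in the dense case}
Here $A=B=\emptyset$, $|S'|=s'$, $s^*=s$, and $\nu_h=\nu_{ij}=f_0n^{\xi+\eta}$ for all $h$. By \eqref{eq:core1}, \eqref{eq:dense} and $\ell\le s't'$,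
\[
P_{\mathrm{core}}\prod_h\nu_h\lesssim\nu_{ij}^{\,\ell-1}(aq)^{-(s'-1)}(bq^s)^{-(t'-1)}\le f_0^{\,\ell-1}n^{\Delta(s',t')},
\]
where
\[
\Delta(s',t')=(\xi+\eta)(s't'-1)-(s'-1)\bigl(1-\tfrac1s+\xi\bigr)-s\xi(t'-1).
\]
For fixed $t'$ this is an affine function of $s'$, so it suffices to show $\Delta\le0$ at $s'=1$ and $s'=s$. We have $\Delta(1,t')=(t'-1)\bigl(\eta-(s-1)\xi\bigr)\le0$, because $\xi\ge\eta$ and $s\ge2$. In $\Delta(s,t')$ the coefficient of $\xi$ is $(st'-1)-(s-1)-s(t'-1)=0$, so by \eqref{eq:params}
\[
\Delta(s,t')=\eta(st'-1)-\frac{(s-1)^2}s\le\eta(st-1)-\frac{(s-1)^2}s=0 .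
\]
Equality holds when $\Sigma$ is a whole copy of $F$. Condition \eqref{eq:tlarge} plays no role in this case.

\subsection{The inequality \eqref{eq:key} in the sparse case}
The vertices of $S'$ and $T'$ beyond the first gain $n^c$ each by \eqref{eq:link}. The vertices of $\sigma'$ gain as much because a sparse shadow forces large pair degrees. Precisely, for every pair $I\subset[r]$ and every $B'\subset[r]\setminus I$,
\begin{equation}\label{eq:gain}
\nu_{B'\cup I}\ge n^{c|B'|}\,\nu_I/L .
\end{equation}
For $B'=\emptyset$ there is nothing to prove. Otherwise, \eqref{eq:N} and sparseness give $d_I=N/\nu_I\ge n^{r-3+1/s-\eta}$, and \eqref{eq:trivial} gives $d_{B'\cup I}\le Ln^{r-2-|B'|}$, so $\nu_{B'\cup I}/\nu_I=d_I/d_{B'\cup I}\ge n^{|B'|-1+1/s-\eta}/L$. Since $c\le\frac1{2s}$ and $\eta\le\frac c{2s}\le\frac1{2s}$ by \eqref{eq:tlarge},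
\[
|B'|-1+\tfrac1s-\eta-c|B'|=(1-c)(|B'|-1)+\bigl(\tfrac1s-\eta-c\bigr)\ge0 ,
\]
which proves \eqref{eq:gain}.

If $S'\ne\emptyset$, some $h_0\in\Sigma$ has type $\{i,j\}$, and \eqref{eq:core1}, \eqref{eq:link} and \eqref{eq:gain} with $I=\{i,j\}$, $B'=B$ give $P_{\mathrm{core}}\lesssim\nu_{h_0}^{-1}n^{-c(|B|+|S'|-1+t'-1)}$. If $S'=\emptyset$, take any $h_0\in\Sigma$; its type is $\{m,j\}$ with $m\in B$, and \eqref{eq:core2}, \eqref{eq:link} and \eqref{eq:gain} with $I=\{m,j\}$, $B'=B\setminus\{m\}$ give $P_{\mathrm{core}}\lesssim\nu_{h_0}^{-1}n^{-c(|B|-1+t'-1)}$. In both cases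
\[
P_{\mathrm{core}}\lesssim\nu_{h_0}^{-1}\,n^{-c(s'+t'-2)} .
\]
Each of the other $\ell-1$ edges has $\nu_h<f_0n^{2\eta}$, and
\[
\ell-1\le s't'-1=s'(t'-1)+(s'-1)\le s(s'+t'-2).
\]
Hence $P_{\mathrm{core}}\prod_h\nu_h\lesssim f_0^{\,\ell-1}n^{(2s\eta-c)(s'+t'-2)}\le f_0^{\,\ell-1}$ by \eqref{eq:tlarge}. This proves \eqref{eq:key} and Proposition~\ref{prop:super}, and with it Theorems~\ref{thm:upper}, \ref{thm:seven} and~\ref{thm:general}. \qed

\begin{thebibliography}{9}

\bibitem{AS}
Alon and Shikhelman, \emph{Many $T$ copies in $H$-free graphs}, J. Combin. Theory Ser. B 121 (2016).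

\bibitem{NS}
Jiaxi Nie and Sam Spiro, \emph{Random Tur\'an Problems for $K_{s,t}$ Expansions}, arXiv:2412.09367 (2024).

\end{thebibliography}
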